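\title{Polynomial identities of smash products of hyperalgebras with group algebras}

\begin{abstract}
Let a group $G$ act by bialgebra automorphisms on a connected cocommutative bialgebra $H$ over a perfect field $\mathbb{F}$, and assume in positive characteristic that $H^*$ is reduced. We prove Kochetov's conjecture, which characterizes when the smash product $H\#\mathbb{F}G$ satisfies a polynomial identity. A multilinear identity is turned into a linear relation among coalgebra maps $H^{\otimes n}\to H$, and Dedekind's lemma is applied to the transposed maps. This gives a sharp bound: an identity of degree $d$ forces $H$ to be commutative and the kernel of the action to have index at most $d/2$. The result extends to arbitrary fields when $H$ is reduced over the algebraic closure, and two examples show that the hypotheses cannot be dropped.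
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The objects}
Throughout, $\mathbb{F}$ is a field, tensor products are over $\mathbb{F}$, and algebras are associative with unit. An algebra $A$ is \emph{PI} if it satisfies a nontrivial polynomial identity: a nonzero element $f(x_1,\dots,x_n)$ of the free associative algebra $\mathbb{F}\langle x_1,\dots,x_n\rangle$ with $f(a_1,\dots,a_n)=0$ for all $a_1,\dots,a_n\in A$. The degree of the identity is the total degree of $f$.

For a coalgebra $C$ with comultiplication $\Delta$ and counit $\varepsilon$ we write $\Delta c=\sum c_{(1)}\otimes c_{(2)}$. The dual space $C^*$ is an algebra with product $(fg)(c)=\sum f(c_{(1)})g(c_{(2)})$ and unit $\varepsilon$; it is commutative when $C$ is cocommutative. A bialgebra is an algebra $H$ that is also a coalgebra, with $\Delta$ and $\varepsilon$ algebra homomorphisms. An element $x\in H$ is \emph{primitive} if $\Delta x=x\otimes1+1\otimes x$; the primitive elements form a Lie algebra $P(H)$ under the commutator. The bialgebra $H$ is \emph{connected} if $\mathbb{F}1$ is its only simple subcoalgebra. Following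 Cartier, a \emph{hyperalgebra} is a connected cocommutative bialgebra. It automatically has an antipode, which we shall not need. A hyperalgebra $H$ over a perfect field is \emph{reduced} if the commutative algebra $H^*$ has no nonzero nilpotent elements.

\begin{example}\label{ex:gamma}
Let $\Gamma$ have basis $\gamma_0=1,\gamma_1,\gamma_2,\dots$, with
\[
\gamma_i\gamma_j=\binom{i+j}{i}\gamma_{i+j},\qquad \Delta\gamma_k=\sum_{i=0}^k\gamma_i\otimes\gamma_{k-i},\qquad \varepsilon(\gamma_k)=\delta_{k0}.
\]
The map $\Delta$ is multiplicative because $\sum_k\binom{a}{k}\binom{i+j-a}{i-k}=\binom{i+j}{i}$, and $\Gamma$ is connected by Lemma~\ref{lem:filtration} below. This is the hyperalgebra of the additive group; in characteristic $0$ it is $\mathbb{F}[x]$ with $x$ primitive and $\gamma_k=x^k/k!$. The formula for $\Delta$ shows that $f\mapsto\sum_kf(\gamma_k)t^k$ is an algebra isomorphism $\Gamma^*\cong\mathbb{F}[[t]]$, and the same formula in each factor gives $(\Gamma^{\otimes m})^*\cong\mathbb{F}[[t_1,\dots,t_m]]$ with $t_i=\varepsilon\otimes\dots\otimes t\otimes\dots\otimes\varepsilon$.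
\end{example}

Let a group $G$ act on $H$ by bialgebra automorphisms. The \emph{smash product} $H\#\mathbb{F}G$ is the vector space $H\otimes\mathbb{F}G$ with multiplication
\[
(h\# g)(h'\# g')=h\,(g\cdot h')\# gg'.
\]
By the Cartier--Kostant theorem, every pointed cocommutative Hopf algebra is a smash product of this kind. We always write
\[
R=H\#\mathbb{F}G,\qquad K=\ker(G\to\operatorname{Aut}H).
\]

\subsection*{The question}
When is $R$ a PI algebra? It contains $H$ and $\mathbb{F}G$ as subalgebras, so both must be PI. For $\mathbb{F}G$ this forces a subgroup of finite index whose commutator subgroup is trivial in characteristic $0$ and a finite $p$-group in characteristic $p$ (Theorem~\ref{thm:passman} below). For $H$ one would guess commutativity. In characteristic $p$ the guess needs a hypothesis: every finite-dimensional algebra is PI, and the restricted enveloping algebra of a finite-dimensional nonabelian restricted Lie algebra is a finite-dimensional noncommutative hyperalgebra. Reducedness excludes these, since no finite-dimensional hyperalgebra other than $\mathbb{F}$ is reduced (Remark~\ref{rem:findim}).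

A third condition must involve the action. Let $G=\langle g\rangle$ be infinite cyclic, acting on $\Gamma$ by $g\cdot\gamma_k=\lambda^k\gamma_k$ with $\lambda\in\mathbb{F}^\times$. Both $\Gamma$ and $\mathbb{F}G$ are commutative, but $(1\#g)(\gamma_1\#1)=\lambda(\gamma_1\#1)(1\#g)$. If $\lambda$ has finite order $m$, then $K=\langle g^m\rangle$ and $R$ is a free module of rank $m$ over the commutative algebra $\Gamma\otimes\mathbb{F}K$, so $R$ embeds in a matrix algebra over a commutative ring and is PI. If $\lambda$ has infinite order, then $K=1$ and this construction is unavailable. One is led to expect that the kernel must have finite index. The three conditions together form Kochetov's conjecture, as stated by Bahturin and Witherspoon \cite{BW}; we prove it.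

\begin{theorem}[Kochetov's conjecture]\label{thm:A}
Let $H$ be a hyperalgebra over a perfect field $\mathbb{F}$, and if $\operatorname{char}\mathbb{F}>0$ assume that $H$ is reduced. Let a group $G$ act on $H$ by bialgebra automorphisms. Then $H\#\mathbb{F}G$ is PI if and only if
\begin{enumerate}
\item[(1)] $H$ is commutative;
\item[(2)] there are normal subgroups $G_0\subset G_1$ of $G$ such that $G/G_1$ is finite, $G_1/G_0$ is abelian, and $G_0$ is a finite $p$-group if $\operatorname{char}\mathbb{F}=p>0$ and trivial if $\operatorname{char}\mathbb{F}=0$;
\item[(3)] $G_1$ acts trivially on $H$.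
\end{enumerate}
\end{theorem}

The following facts are quoted in \cite{BW}. In characteristic $0$ every hyperalgebra $H$ is isomorphic to the universal enveloping algebra $U(L)$ of $L=P(H)$, and $U(L)\#\mathbb{F}G$ is PI if and only if $L$ is abelian and $G$ has an abelian normal subgroup of finite index acting trivially on $L$. A reduced hyperalgebra over a perfect field is PI if and only if it is commutative. The conjecture holds when $H=H^{\mathrm{gr}}$, the associated graded algebra of $H$ for the coradical filtration. Of these facts we use only the isomorphism $H\cong U(P(H))$ in characteristic $0$.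

\subsection*{Further results}
The proof is quantitative and works over any field. Here $\overline{\mathbb{F}}$ is an algebraic closure of $\mathbb{F}$, and $H\otimes\overline{\mathbb{F}}$ is a hyperalgebra over $\overline{\mathbb{F}}$ (Section~\ref{sec:dual}).

\begin{theorem}\label{thm:B}
Let $H$ be a hyperalgebra over an arbitrary field $\mathbb{F}$, and if $\operatorname{char}\mathbb{F}>0$ assume that $H\otimes\overline{\mathbb{F}}$ is reduced. Let a group $G$ act on $H$ by bialgebra automorphisms.
\begin{enumerate}
\item[(a)] $R$ is PI if and only if conditions \textup{(1)--(3)} of Theorem~\ref{thm:A} hold.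
\item[(b)] If $R$ satisfies a nontrivial identity of degree $d$, then $H$ is commutative and $[G:K]\le d/2$.
\item[(c)] If $H$ is commutative, $K$ is abelian and $m=[G:K]<\infty$, then the minimal degree of a nontrivial identity of $R$ is exactly $2m$.
\end{enumerate}
\end{theorem}

In the example above, $R$ is therefore PI exactly when $\lambda$ is a root of unity, and then the minimal degree of an identity is twice the order of $\lambda$.

\begin{corollary}\label{cor:pointed}
Let $A$ be a pointed cocommutative Hopf algebra over $\mathbb{F}$, let $A_1$ be the irreducible component of $1$ and $G(A)$ the group of group-like elements. Assume that $\operatorname{char}\mathbb{F}=0$ or that $A_1\otimes\overline{\mathbb{F}}$ is reduced. Then $A$ is PI if and only if $A_1$ is commutative and $G(A)$ has normal subgroups $G_0\subset G_1$ as in \textup{(2)} with $G_1$ centralizing $A_1$.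
\end{corollary}

\begin{proposition}\label{prop:C}
\begin{enumerate}
\item[(i)] For every infinite perfect field $\mathbb{F}$ of characteristic $p>0$ there is a commutative nonreduced hyperalgebra $H$ with a faithful action of an infinite group $G$ such that $R$ is PI.
\item[(ii)] For every imperfect field $\mathbb{F}$ there is a noncommutative PI hyperalgebra $H$ over $\mathbb{F}$ such that $H^*$ is an integral domain.
\end{enumerate}
\end{proposition}

Thus reducedness cannot be dropped from Theorem~\ref{thm:A}, and over an imperfect field it is not enough that $H^*$ be reduced.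

\section{Identities as relations among coalgebra maps}\label{sec:idea}

We use multilinearization: a nonzero algebra that satisfies a nontrivial identity of degree $d$ satisfies, for some $n$ with $1\le n\le d$, an identity
\begin{equation}\label{eq:multilinear}
\sum_{\sigma\in S_n}a_\sigma\,x_{\sigma(1)}\cdots x_{\sigma(n)},\qquad a_\sigma\in\mathbb{F},\quad a_{\mathrm{id}}=1.
\end{equation}
The normalization $a_{\mathrm{id}}=1$ is reached by renaming the variables and scaling.

A \emph{coalgebra map} $u\colon C\to D$ is a linear map with $\Delta u=(u\otimes u)\Delta$ and $\varepsilon u=\varepsilon$. Its transpose $u^*\colon D^*\to C^*$, $f\mapsto f\circ u$, is a unital algebra homomorphism. The tensor product $C\otimes D$ is a coalgebra with $\Delta(c\otimes d)=\sum(c_{(1)}\otimes d_{(1)})\otimes(c_{(2)}\otimes d_{(2)})$. Tensor products of coalgebra maps and permutations of the factors of $C^{\otimes n}$ are coalgebra maps. For a bialgebra $H$ the multiplication $H^{\otimes n}\to H$ is a coalgebra map: this restates that $\Delta$ and $\varepsilon$ are multiplicative.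

Fix $g_1,\dots,g_n\in G$. For $\sigma\in S_n$ put $d_k(\sigma)=g_{\sigma(1)}\cdots g_{\sigma(k)}$, with $d_0(\sigma)=1$, and define
\begin{equation}\label{eq:usigma}
u_\sigma\colon H^{\otimes n}\to H,\qquad u_\sigma(h_1\otimes\dots\otimes h_n)=\bigl(d_0(\sigma)\cdot h_{\sigma(1)}\bigr)\bigl(d_1(\sigma)\cdot h_{\sigma(2)}\bigr)\cdots\bigl(d_{n-1}(\sigma)\cdot h_{\sigma(n)}\bigr).
\end{equation}

\begin{lemma}\label{lem:relation}
Each $u_\sigma$ is a coalgebra map. If $R$ satisfies \eqref{eq:multilinear}, then $\sum_{\sigma\in S_n}a_\sigma u_\sigma=0$.
\end{lemma}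

\begin{proof}
The map $u_\sigma$ is a permutation of tensor factors, followed by a tensor product of coalgebra automorphisms, followed by multiplication. By induction on the number of factors, the multiplication rule of $R$ gives
\[
(h_{\sigma(1)}\#g_{\sigma(1)})\cdots(h_{\sigma(n)}\#g_{\sigma(n)})=u_\sigma(h_1\otimes\dots\otimes h_n)\#d_n(\sigma).
\]
Substitute $x_i=h_i\#g_i$ in \eqref{eq:multilinear} and apply the linear map $R\to H$, $h\#g\mapsto h$.
\end{proof}

Transposed, the lemma is a linear relation among algebra homomorphisms $H^*\to(H^{\otimes n})^*$. The next example shows how such a relation is contradicted.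

\begin{example}\label{ex:small}
Let $\operatorname{char}\mathbb{F}\ne2$ and let $G=\{1,g\}$ act on $\Gamma$ by $g\cdot\gamma_k=(-1)^k\gamma_k$, so that $K=1$ and $[G:K]=2$. We show that $R$ satisfies no identity \eqref{eq:multilinear} with $n=3$. Smaller $n$ are then excluded too, since an identity may be multiplied by a new variable.

The choice $g_1=g_2=g_3=1$ is useless: $\Gamma$ is commutative, all six maps $u_\sigma$ coincide, and Lemma~\ref{lem:relation} says only that $\sum a_\sigma=0$. Take $g_1=1$, $g_2=g$, $g_3=1$ instead. The functional $t\in\Gamma^*$ reads off the coefficient of $\gamma_1$, so $t(hh')=t(h)\varepsilon(h')+\varepsilon(h)t(h')$ and $t(g\cdot h)=-t(h)$. This gives the last column of the following table.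
\[
\begin{array}{c|c|c}
\sigma(1)\sigma(2)\sigma(3) & u_\sigma(h_1\otimes h_2\otimes h_3) & u_\sigma^*(t)\\ \hline
123 & h_1h_2(g\cdot h_3) & \ell_1=t_1+t_2-t_3\\
132 & h_1h_3h_2 & \ell_2=t_1+t_2+t_3\\
312 & h_3h_1h_2 & \ell_2\\
213 & h_2(g\cdot h_1)(g\cdot h_3) & \ell_3=-t_1+t_2-t_3\\
231 & h_2(g\cdot h_3)(g\cdot h_1) & \ell_3\\
321 & h_3h_2(g\cdot h_1) & \ell_4=-t_1+t_2+t_3
\end{array}
\]
Since $u_\sigma^*$ is an algebra homomorphism, evaluating $\sum a_\sigma u_\sigma^*=0$ at $t^j$ gives
\[
a_{123}\,\ell_1^{\,j}+(a_{132}+a_{312})\,\ell_2^{\,j}+(a_{213}+a_{231})\,\ell_3^{\,j}+a_{321}\,\ell_4^{\,j}=0\qquad(j=0,1,2,3).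
\]
The determinant of this system is $\prod_{a<b}(\ell_b-\ell_a)$. It is nonzero because the $\ell_a$ are distinct elements of the domain $\mathbb{F}[[t_1,t_2,t_3]]$. Hence all four coefficients vanish, contrary to $a_{123}=1$.
\end{example}

The example used three things. The ring $(H^{\otimes n})^*$ is a domain; in general this is proved in Sections \ref{sec:dual} and \ref{sec:tensor}, and it is the only place where reducedness and perfectness enter. Distinct homomorphisms into a domain are linearly independent; this is Dedekind's lemma, which replaces the Vandermonde determinant. And the $g_i$ can be chosen so that $u_{\mathrm{id}}$ differs from every other $u_\sigma$, even though the other maps may coincide among themselves; the last two points are treated in Section~\ref{sec:bound}.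

\section{The dual algebra of a hyperalgebra}\label{sec:dual}

A \emph{coalgebra filtration} of $C$ is a chain of subspaces $C_0\subset C_1\subset\cdots$ with union $C$ and $\Delta(C_k)\subset\sum_{i=0}^kC_i\otimes C_{k-i}$. We use two textbook facts. Every element of a coalgebra lies in a finite-dimensional subcoalgebra, so simple subcoalgebras are finite-dimensional. And the coradical filtration of a connected bialgebra $H$ is a coalgebra filtration with $H_0=\mathbb{F}1$; see \cite{Sw} and \cite[Ch.~5]{Mo}.

\begin{lemma}\label{lem:filtration}
Let $(C_k)$ be a coalgebra filtration of $C$.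
\begin{enumerate}
\item[(a)] If $g\in C^*$ vanishes on $C_0$, then $g^k$ vanishes on $C_{k-1}$ for all $k\ge1$.
\item[(b)] Every simple subcoalgebra of $C$ lies in $C_0$. In particular, a bialgebra with a coalgebra filtration starting at $\mathbb{F}1$ is connected.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induct on $k$. For $c\in C_k$, the value $g^{k+1}(c)$ is a sum of terms $g(c')g^k(c'')$ with $c'\in C_i$, $c''\in C_{k-i}$. If $i=0$ then $g(c')=0$, and if $i\ge1$ then $g^k(c'')=0$.

(b) Let $D$ be simple and suppose $D\cap C_0=0$. Choose $g\in C^*$ with $g|_{C_0}=0$ and $g|_D=\varepsilon|_D$. Then $g^k|_D=\varepsilon|_D$ for all $k$, while $D\subset C_{k-1}$ for large $k$. By (a), $\varepsilon|_D=0$, which forces $D=0$. So $D\cap C_0\neq0$. As $D$ and $C_0$ are subcoalgebras, so is $D\cap C_0$, and simplicity gives $D\subset C_0$.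
\end{proof}

Part (b) shows that all the bialgebras we meet are connected. For a hyperalgebra $H$, filter $H^{\otimes n}$ by the subspaces $\sum_{i_1+\dots+i_n=k}H_{i_1}\otimes\dots\otimes H_{i_n}$ and $H\otimes\overline{\mathbb{F}}$ by the subspaces $H_k\otimes\overline{\mathbb{F}}$. Filter a graded bialgebra with homogeneous $\Delta$ and degree-zero part $\mathbb{F}1$ by degree, and a bialgebra generated by primitive elements by the number of primitive factors.

From now on $H$ is a hyperalgebra over an arbitrary field and $(H_k)$ is its coradical filtration.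

\begin{lemma}\label{lem:units}
If $f\in H^*$ and $f(1)\neq0$, then $f$ is a unit of $H^*$.
\end{lemma}

\begin{proof}
Write $f=c(\varepsilon+g)$ with $c=f(1)$ and $g(1)=0$. By Lemma~\ref{lem:filtration}(a), $s=\sum_{k\ge0}(-g)^k$ is a finite sum on each element of $H$, and it agrees with $s_N=\sum_{k\le N}(-g)^k$ on $H_N$. Since $\Delta H_N\subset H_N\otimes H_N$, the product $(\varepsilon+g)s$ agrees on $H_N$ with $(\varepsilon+g)s_N=\varepsilon-(-g)^{N+1}$, hence with $\varepsilon$.
\end{proof}

\begin{remark}\label{rem:findim}
If $H\neq\mathbb{F}1$ is finite-dimensional, then $H=H_N$ for some $N$, and any nonzero $g\in H^*$ with $g(1)=0$ satisfies $g^{N+1}=0$. So $H^*$ has nonzero nilpotent elements.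
\end{remark}

A nonzero $f\in H^*$ may vanish at $1$, but it does not vanish at some $h\in H$. The multiplication of $H$ lets us move $h$ to $1$. For $h\in H$ and $f\in H^*$ define the \emph{translate} $h\rightharpoonup f\in H^*$ by $(h\rightharpoonup f)(x)=f(xh)$. This is a left action of the algebra $H$ on $H^*$, and $(h\rightharpoonup f)(1)=f(h)$. By Lemma~\ref{lem:units},
\begin{equation}\label{eq:unit}
\text{every nonzero } f\in H^* \text{ has a translate that is a unit.}
\end{equation}
Since $(fg)(xh)=\sum f(x_{(1)}h_{(1)})\,g(x_{(2)}h_{(2)})$, translation satisfies a Leibniz rule: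
\begin{equation}\label{eq:leibniz}
h\rightharpoonup(fg)=\sum(h_{(1)}\rightharpoonup f)(h_{(2)}\rightharpoonup g).
\end{equation}

\begin{proposition}\label{prop:domain}
Let $H$ be a hyperalgebra over any field. If $H^*$ has no nonzero nilpotent elements, then $H^*$ is a domain.
\end{proposition}

\begin{proof}
Let $fg=0$ with $f\ne0$. Translation is not multiplicative, so a translate of $f$ need not annihilate $g$. We claim that it annihilates a power of $g$: for each $h\in H$ there is $k\ge1$ with $(h\rightharpoonup f)g^k=0$. Granting this, \eqref{eq:unit} gives $g^k=0$ for some $k$, hence $g=0$.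

We induct on $n$ with $h\in H_n$. If $n=0$, then $h$ is a scalar and $k=1$ works. Let $n\ge1$. Replacing $h$ by $h-\varepsilon(h)1$ changes $h\rightharpoonup f$ by a multiple of $f$, so we may assume $\varepsilon(h)=0$. Let $\pi(x)=x-\varepsilon(x)1$. The counit axioms give $(\pi\otimes\pi)\Delta h=\Delta h-h\otimes1-1\otimes h$. On the other hand $\Delta h\in H_0\otimes H_n+H_n\otimes H_0+H_{n-1}\otimes H_{n-1}$, and $\pi$ kills $H_0$ and preserves $H_{n-1}$. Therefore
\[
\Delta h=h\otimes1+1\otimes h+\sum_ih_i'\otimes h_i'',\qquad h_i',h_i''\in H_{n-1},
\]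
and \eqref{eq:leibniz} yields
\[
0=h\rightharpoonup(fg)=(h\rightharpoonup f)g+f\,(h\rightharpoonup g)+\sum_i(h_i'\rightharpoonup f)(h_i''\rightharpoonup g).
\]
By induction there is $k\ge1$ with $(h_i'\rightharpoonup f)g^k=0$ for each of the finitely many $i$. Multiply by $g^k$. The middle term vanishes because $fg=0$, the sum vanishes by the choice of $k$, and $(h\rightharpoonup f)g^{k+1}=0$ remains.
\end{proof}

Connectedness is needed: for a nontrivial finite group $G$, the dual of the bialgebra $\mathbb{F}G$, with $\Delta g=g\otimes g$, is the reduced ring $\mathbb{F}\times\dots\times\mathbb{F}$.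

\section{Tensor powers}\label{sec:tensor}

By Proposition~\ref{prop:domain}, applied to the hyperalgebra $H^{\otimes n}$, it remains to show that $(H^{\otimes n})^*$ is reduced. This ring is in general larger than $(H^*)^{\otimes n}$, so facts about tensor products of reduced algebras do not apply directly. In characteristic $0$ there is nothing to assume.

\begin{lemma}\label{lem:char0}
If $\operatorname{char}\mathbb{F}=0$, then $A^*$ is reduced for every hyperalgebra $A$ over $\mathbb{F}$.
\end{lemma}

\begin{proof}
Let $N$ be the nilradical of $A^*$ and $D$ a derivation of $A^*$. If $f^k=0$, expand $0=D^k(f^k)$ by the Leibniz rule. The $k$ derivatives are distributed over $k$ factors $f$; unless each factor receives exactly one, the term is a multiple of $f$. So $k!\,(Df)^k\in fA^*\subset N$, and $Df\in N$ because $k!$ is invertible. Thus $N$ is stable under derivations. By \eqref{eq:leibniz}, translation by a primitive element is a derivation, and $A\cong U(P(A))$ is generated by primitive elements. Hence $N$ is stable under all translations. If $N\ne0$, then $N$ contains a unit by \eqref{eq:unit}, which is impossible.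
\end{proof}

In characteristic $p$, reducedness of $C^*$ means that $f\mapsto f^p$ is injective. We transpose this map to a map $V$ on $C$ itself (the Verschiebung). Injectivity becomes surjectivity of $V$, which can be tested on the pure tensors that span $C\otimes D$.

\begin{lemma}\label{lem:V}
Let $\mathbb{F}$ be perfect of characteristic $p>0$ and let $C$, $D$ be cocommutative coalgebras. There is a unique map $V=V_C\colon C\to C$ with
\begin{equation}\label{eq:V}
f(Vc)^p=f^p(c)\qquad\text{for all } f\in C^*,\ c\in C.
\end{equation}
Moreover:
\begin{enumerate}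
\item[(a)] $V(C)$ is a subspace of $C$;
\item[(b)] $C^*$ is reduced if and only if $V(C)=C$;
\item[(c)] $V_{C\otimes D}(c\otimes d)=V_Cc\otimes V_Dd$;
\item[(d)] if $C^*$ and $D^*$ are reduced, then $(C\otimes D)^*$ is reduced.
\end{enumerate}
\end{lemma}

\begin{proof}
The $p$-th power map of $\mathbb{F}$ is injective and $C^*$ separates the points of $C$, so an element $Vc$ satisfying \eqref{eq:V} is unique. For existence let $E\ni c$ be a finite-dimensional subcoalgebra. In the commutative algebra $E^*$ we have $(\varphi+\psi)^p=\varphi^p+\psi^p$ and $(\lambda\varphi)^p=\lambda^p\varphi^p$. Since $\mathbb{F}$ is perfect, $\lambda\mapsto\lambda^{1/p}$ is a field automorphism, and $\varphi\mapsto(\varphi^p(c))^{1/p}$ is an $\mathbb{F}$-linear functional on $E^*$. As $E^{**}=E$, it is evaluation at some $Vc\in E$. Restriction $C^*\to E^*$ is an algebra homomorphism, so \eqref{eq:V} holds for all $f\in C^*$.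

(a) We have $f(Vc+Vc')^p=f^p(c)+f^p(c')=f^p(c+c')$ and $f(\mu Vc)^p=\mu^pf^p(c)=f^p(\mu^pc)$. By uniqueness $Vc+Vc'=V(c+c')$ and $\mu Vc=V(\mu^pc)$.

(b) If $V(C)\ne C$, then by (a) some $f\ne0$ vanishes on $V(C)$, and $f^p=0$ by \eqref{eq:V}. If $V(C)=C$ and $f^p=0$, then $f$ vanishes on $V(C)$, so $f=0$. A nilpotent $f$ satisfies $f^{p^j}=0$ for some $j$, and so is $0$.

(c) For $f\in C^*$ and $g\in D^*$ we have $(f\otimes g)^p=f^p\otimes g^p$ in $(C\otimes D)^*$. Hence
\[
\bigl((f\otimes g)(V_{C\otimes D}(c\otimes d))\bigr)^p=f^p(c)\,g^p(d)=\bigl((f\otimes g)(V_Cc\otimes V_Dd)\bigr)^p.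
\]
The functionals $f\otimes g$ separate the points of $C\otimes D$.

(d) By (b) and (c) the image of $V_{C\otimes D}$ contains all pure tensors, and by (a) it is a subspace. Apply (b).
\end{proof}

For $C=\Gamma$, the rule $(\sum a_kt^k)^p=\sum a_k^pt^{pk}$ gives $V\gamma_{pk}=\gamma_k$ and $V\gamma_n=0$ for $p\nmid n$.

\begin{proposition}\label{prop:tensordomain}
Let $H$ be as in Theorem~\ref{thm:A}. Then $(H^{\otimes n})^*$ is a domain for every $n\ge1$.
\end{proposition}

\begin{proof}
The ring $(H^{\otimes n})^*$ is reduced, by Lemma~\ref{lem:char0} in characteristic $0$ and by Lemma~\ref{lem:V}(d) and induction on $n$ in characteristic $p$. Apply Proposition~\ref{prop:domain} to $H^{\otimes n}$.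
\end{proof}

\begin{remark}
Over a perfect field of characteristic $p$, the hypotheses of Theorems \ref{thm:A} and \ref{thm:B} agree. Let $\overline H=H\otimes\overline{\mathbb{F}}$. Extension of scalars $f\mapsto\bar f$ is an injective ring homomorphism $H^*\to\overline H^{\,*}$, so $H$ is reduced if $\overline H$ is. The functionals $\bar f$ separate the points of $\overline H$, and $\bar f(V_Hc\otimes1)^p=\bar f^{\,p}(c\otimes1)$, so $V_{\overline H}(c\otimes1)=V_Hc\otimes1$. If $V_H$ is surjective, the image of $V_{\overline H}$ is an $\overline{\mathbb{F}}$-subspace containing $H\otimes1$, and $\overline H$ is reduced.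
\end{remark}

\section{The degree of an identity}\label{sec:bound}

We recall Dedekind's lemma in the form needed, with its proof, to show how the absence of zero divisors is used.

\begin{lemma}[Dedekind]\label{lem:dedekind}
Let $M$ be a monoid, $E$ a commutative domain, and $\chi_1,\dots,\chi_r\colon M\to E$ pairwise distinct multiplicative maps with $\chi_i(1)=1$. Then the $\chi_i$ are linearly independent over $E$.
\end{lemma}

\begin{proof}
Suppose not, and take a nontrivial relation with the fewest terms, say $\sum_{i=1}^sb_i\chi_i=0$ with all $b_i\ne0$. Evaluation at $1$ shows $s\ge2$. Choose $a\in M$ with $\chi_1(a)\neq\chi_s(a)$. Evaluate the relation at $ax$ and subtract $\chi_s(a)$ times its value at $x$; this gives $\sum_{i<s}b_i(\chi_i(a)-\chi_s(a))\chi_i=0$. The first coefficient is nonzero since $E$ is a domain, so this is a shorter nontrivial relation.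
\end{proof}

\begin{proposition}\label{prop:independent}
Let $H$ be as in Theorem~\ref{thm:A}. Then pairwise distinct coalgebra maps $u_1,\dots,u_r\colon H^{\otimes n}\to H$ are linearly independent over $\mathbb{F}$.
\end{proposition}

\begin{proof}
The transposes $u_i^*\colon H^*\to(H^{\otimes n})^*$ are unital algebra homomorphisms into a domain, by Proposition~\ref{prop:tensordomain}. They are pairwise distinct because $H^*$ separates the points of $H$. A relation $\sum b_iu_i=0$ with $b_i\in\mathbb{F}$ gives $\sum b_iu_i^*=0$, and all $b_i$ vanish by Lemma~\ref{lem:dedekind}.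
\end{proof}

Suppose that $R$ satisfies \eqref{eq:multilinear} and that, for some $g_1,\dots,g_n$,
\begin{equation}\label{eq:isolated}
u_\sigma\ne u_{\mathrm{id}}\quad\text{for all }\sigma\ne\mathrm{id}.
\end{equation}
Collect equal maps in the relation of Lemma~\ref{lem:relation}. The coefficient of $u_{\mathrm{id}}$ is $a_{\mathrm{id}}=1$, which contradicts Proposition~\ref{prop:independent}. So \eqref{eq:isolated} must fail for every choice of the $g_i$.

When $H$ is commutative, the order of the factors in \eqref{eq:usigma} is lost, and only the group elements can tell $u_\sigma$ from $u_{\mathrm{id}}$. The model for their choice is the sequence of $2r-1$ matrix units $e_{00},e_{01},e_{11},e_{12},\dots,e_{r-1,r-1}$ in $M_r(\mathbb{F})$, with rows and columns numbered from $0$: a product of matrix units is nonzero only if the second index of each factor is the first index of the next. We let cosets $t_aK$ play the role of indices and $t_a^{-1}t_b$ the role of $e_{ab}$. For $r=2$ this gives the sequence $1,g,1$ of Example~\ref{ex:small}.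

\begin{proposition}\label{prop:bound}
Let $H$ be as in Theorem~\ref{thm:A}, and let $R$ satisfy a nontrivial identity of degree $d$. Then $H$ is commutative and $[G:K]\le d/2$.
\end{proposition}

\begin{proof}
The algebra $R$ satisfies an identity \eqref{eq:multilinear} with $1\le n\le d$. We show that \eqref{eq:isolated} holds for a suitable choice of the $g_i$ if $H$ is not commutative or if $n<2[G:K]$.

\emph{Suppose $H$ is not commutative.} Take all $g_i=1$, so that $u_\sigma(h_1\otimes\dots\otimes h_n)=h_{\sigma(1)}\cdots h_{\sigma(n)}$. If $\sigma\ne\mathrm{id}$, there are $i<j$ such that $j$ precedes $i$ in the list $\sigma(1),\dots,\sigma(n)$. Put $h_l=1$ for $l\neq i,j$. Then $u_\sigma$ gives $h_jh_i$ and $u_{\mathrm{id}}$ gives $h_ih_j$, and these differ for suitable $h_i,h_j$. So \eqref{eq:isolated} holds.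

\emph{Suppose $n<2[G:K]$}, where the index may be infinite. There is an integer $r\le[G:K]$ with $n\le2r-1$: take $r=[G:K]$ if the index is finite and any large $r$ otherwise. Choose $t_0=1,t_1,\dots,t_{r-1}\in G$ in distinct cosets of $K$, and put
\[
v_j=t_{\lfloor j/2\rfloor}\quad(0\le j\le n),\qquad g_i=v_{i-1}^{-1}v_i\quad(1\le i\le n).
\]
The bound $n\le2r-1$ is what makes $v_n$ defined. The products telescope: $g_1\cdots g_j=v_j$.

Let $u_\sigma=u_{\mathrm{id}}$ and write $d_k=d_k(\sigma)$. Fix $k$, put $h_{\sigma(k)}=h$ and all other $h_l=1$. Automorphisms fix $1$, so $u_\sigma$ gives $d_{k-1}\cdot h$, while $u_{\mathrm{id}}$ gives $g_1\cdots g_{\sigma(k)-1}\cdot h=v_{\sigma(k)-1}\cdot h$. These agree for all $h\in H$, so, with bars denoting images in $G/K$,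
\[
\bar d_{k-1}=\bar v_{\sigma(k)-1},\qquad\text{and hence}\qquad \bar d_k=\bar d_{k-1}\,\bar g_{\sigma(k)}=\bar v_{\sigma(k)}\qquad(1\le k\le n).
\]
For $1\le k<n$, compare the second equation for $k$ with the first for $k+1$: $\bar v_{\sigma(k+1)-1}=\bar v_{\sigma(k)}$. As the $\bar t_a$ are distinct,
\[
\Bigl\lfloor\frac{\sigma(k+1)-1}{2}\Bigr\rfloor=\Bigl\lfloor\frac{\sigma(k)}{2}\Bigr\rfloor .
\]
Let $i$ be the common value. Then $\sigma(k)\in\{2i,2i+1\}$ and $\sigma(k+1)\in\{2i+1,2i+2\}$, so $\sigma(k+1)\ge\sigma(k)$, and the inequality is strict because $\sigma$ is injective. An increasing permutation is the identity, so \eqref{eq:isolated} holds.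

Both suppositions are therefore false: $H$ is commutative and $2[G:K]\le n\le d$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\subsection*{Sufficiency}
Let $s_k=\sum_{\sigma\in S_k}\operatorname{sgn}(\sigma)\,x_{\sigma(1)}\cdots x_{\sigma(k)}$ be the standard polynomial. The Amitsur--Levitzki theorem says that $M_m(C)$ satisfies $s_{2m}$ for every commutative algebra $C$.

\begin{lemma}\label{lem:matrix}
Let $G_1$ be a subgroup of $G$ of finite index $m$ and $B=H\#\mathbb{F}G_1$. Then $R$ is isomorphic to a subalgebra of $M_m(B)$.
\end{lemma}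

\begin{proof}
Let $G=\bigsqcup_{i=1}^mt_iG_1$. Since $(1\#t_i)(h\#g)=(t_i\cdot h)\#t_ig$ and $t_i$ acts bijectively on $H$, the map $b\mapsto(1\#t_i)b$ is a bijection of $B$ onto $H\otimes\mathbb{F}t_iG_1$. These subspaces have direct sum $R$, so $R$ is a free right $B$-module with basis $1\#t_1,\dots,1\#t_m$. Left multiplication embeds $R$ in the endomorphism ring of this module, which is $M_m(B)$.
\end{proof}

\begin{proposition}\label{prop:sufficient}
Let $H$ be a hyperalgebra over any field with an action of $G$ satisfying \textup{(1)--(3)}. Then $R$ satisfies $(s_{2m})^q$, where $m=[G:G_1]$ and $q=|G_0|$.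
\end{proposition}

\begin{proof}
By (3), $B=H\#\mathbb{F}G_1$ is the tensor product algebra $H\otimes\mathbb{F}G_1$. Let $\omega$ be the augmentation ideal of $\mathbb{F}G_0$, the span of the elements $g-1$ with $g\in G_0$. We claim $\omega^q=0$. In characteristic $0$ we have $q=1$ and $\omega=0$. In characteristic $p$ the augmentation ideal of a finite $p$-group $P$ is nilpotent: if $P\ne1$, take a central element $z$ of order $p$; then $z-1$ is central, $(z-1)^p=0$, and $\mathbb{F}P/(z-1)\mathbb{F}P\cong\mathbb{F}[P/\langle z\rangle]$, so induction on $|P|$ applies. The nonzero powers of $\omega$ thus decrease strictly, and $\dim\omega=q-1$ gives $\omega^q=0$.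

Since $G_0$ is normal in $G_1$, we have $g\omega g^{-1}=\omega$ for $g\in G_1$. Hence $\omega\mathbb{F}G_1=\mathbb{F}G_1\omega$ is a two-sided ideal, with quotient $\mathbb{F}[G_1/G_0]$ and $q$-th power $\omega^q\mathbb{F}G_1=0$. So $I=H\otimes\omega\mathbb{F}G_1$ is an ideal of $B$ with $I^q=0$, and $B/I\cong H\otimes\mathbb{F}[G_1/G_0]$ is commutative by (1) and (2). Since $M_m(B)/M_m(I)\cong M_m(B/I)$ satisfies $s_{2m}$, the values of $s_{2m}$ on $M_m(B)$ lie in $M_m(I)$, and $M_m(I)^q=0$. Now apply Lemma~\ref{lem:matrix}. The polynomial $(s_{2m})^q$ is nonzero because the free algebra has no zero divisors.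
\end{proof}

\subsection*{Necessity}
The group-theoretic input is the following theorem of Isaacs--Passman and Passman; $A'$ denotes the commutator subgroup of $A$.

\begin{theorem}[{\cite{Pa72}, \cite[\S5.3]{PaBook}}]\label{thm:passman}
If $\mathbb{F}G$ is PI, then $G$ has a subgroup $A$ of finite index such that $A'$ is a finite $p$-group if $\operatorname{char}\mathbb{F}=p>0$, and $A'=1$ if $\operatorname{char}\mathbb{F}=0$.
\end{theorem}

\begin{lemma}\label{lem:groups}
Over any field, if $R$ is PI and $[G:K]<\infty$, then \textup{(2)} and \textup{(3)} hold.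
\end{lemma}

\begin{proof}
The subalgebra $\mathbb{F}G$ is PI; let $A$ be as in Theorem~\ref{thm:passman}. The subgroup $N=\bigcap_{g\in G}gAg^{-1}$ is the kernel of the action of $G$ on the finite set $G/A$, so it is normal of finite index. Put $G_1=N\cap K$ and $G_0=G_1'$. Then $G_1$ is normal of finite index in $G$ and acts trivially on $H$. The subgroup $G_0$ is characteristic in $G_1$, hence normal in $G$, and $G_1/G_0$ is abelian. Finally $G_0\subset A'$, so $G_0$ is a finite $p$-group, or trivial in characteristic $0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]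
If (1)--(3) hold, $R$ is PI by Proposition~\ref{prop:sufficient}. If $R$ is PI, Proposition~\ref{prop:bound} gives (1) and $[G:K]<\infty$, and Lemma~\ref{lem:groups} gives (2) and (3).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(b) Let $\overline H=H\otimes\overline{\mathbb{F}}$, with $G$ acting on the first factor. It satisfies the hypotheses of Theorem~\ref{thm:A} over the perfect field $\overline{\mathbb{F}}$, and $\overline H\#\overline{\mathbb{F}}G\cong R\otimes\overline{\mathbb{F}}$. The algebra $R$ satisfies an identity \eqref{eq:multilinear} of degree $n\le d$. Being linear in each variable, this identity holds in $R\otimes\overline{\mathbb{F}}$, which is spanned by $R$ over $\overline{\mathbb{F}}$. An element of $G$ acts trivially on $\overline H$ exactly when it acts trivially on $H$, so the kernel is still $K$. By Proposition~\ref{prop:bound}, $\overline H$ is commutative, hence so is $H$, and $[G:K]\le n/2\le d/2$.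

(a) Sufficiency is Proposition~\ref{prop:sufficient}. Necessity follows from (b) and Lemma~\ref{lem:groups}.

(c) Conditions (1)--(3) hold with $G_1=K$ and $G_0=1$, so $R$ satisfies $s_{2m}$ by Proposition~\ref{prop:sufficient}. By (b) no nontrivial identity has degree less than $2m$.
\end{proof}

Every value of $m$ occurs in (c), and indeed every finite group $G$ occurs with $K=1$. Index the factors of $H=\Gamma^{\otimes|G|}$ by the elements of $G$ and let $G$ permute them by left multiplication. This is an action by bialgebra automorphisms. It is faithful, since $g$ carries the copy of $\gamma_1$ in position $s$ to the copy in position $gs$. By Example~\ref{ex:gamma} over $\overline{\mathbb{F}}$, the dual of $H\otimes\overline{\mathbb{F}}$ is the reduced ring $\overline{\mathbb{F}}[[t_1,\dots,t_{|G|}]]$.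

\begin{proof}[Proof of Corollary~\ref{cor:pointed}]
By the Cartier--Kostant theorem, $A\cong A_1\#\mathbb{F}G(A)$, where $A_1$ is a hyperalgebra and $G(A)$ acts on it by conjugation. A subgroup acts trivially exactly when it centralizes $A_1$. Apply Theorem~\ref{thm:B}(a).
\end{proof}

\section{Two examples in characteristic $p$}\label{sec:examples}

Both examples in Proposition~\ref{prop:C} are PI for the same reason. If an algebra $A$ has a central element $e$ with $e^p=0$ and every commutator lies in $eA$, then a product of $p$ commutators lies in $e^pA=0$, so $A$ satisfies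
\begin{equation}\label{eq:comm}
[x_1,x_2][x_3,x_4]\cdots[x_{2p-1},x_{2p}].
\end{equation}

\subsection*{A nonreduced hyperalgebra}

\begin{proof}[Proof of Proposition~\ref{prop:C}(i)]
Let $H=\mathbb{F}[x,y]/(x^p,y^p)$ with $x,y$ primitive. The comultiplication is well defined because $(x\otimes1+1\otimes x)^p=x^p\otimes1+1\otimes x^p=0$, and likewise for $y$. This is a commutative hyperalgebra of dimension $p^2$, nonreduced by Remark~\ref{rem:findim}. Let the infinite group $G=(\mathbb{F},+)$ act by the algebra maps with $\lambda\cdot x=x$ and $\lambda\cdot y=y+\lambda x$. They are well defined since $(y+\lambda x)^p=0$, they send the generators to primitive elements and so are bialgebra maps, and $\lambda\cdot(\mu\cdot y)=y+(\lambda+\mu)x$. The action is faithful because $x\neq 0$. The element $x$ commutes with $H$ and is fixed by $G$, so it is central in $R$, and $x^p=0$. The group acts trivially on $H/xH$, so $R/xR\cong\mathbb{F}[y]/(y^p)\otimes\mathbb{F}G$ is commutative. Hence $R$ satisfies \eqref{eq:comm}.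
\end{proof}

Here no subgroup of finite index acts trivially, so (2) and (3) cannot both hold. The step that fails is Proposition~\ref{prop:independent}: the elements of $G$ give infinitely many distinct coalgebra maps $H\to H$ in the finite-dimensional space $\operatorname{End}(H)$.

\subsection*{An imperfect field}
We start from the rule $(x,y,z)(x',y',z')=(x+x',\,y+y',\,z+z'+xy')$ for multiplying unitriangular $3\times3$ matrices, read as a comultiplication on $\mathbb{F}[x,y,z]$. Its asymmetric term $x\otimes y$ makes the dual noncommutative. The dual has a central element $e$ with $e^p=0$, coming from $\partial/\partial z$, and commutators lie in the ideal of $e$ once the comultiplication is symmetric on the kernel of $\partial/\partial z$. The obstruction is the term $x^p\otimes y^p$ in $\Delta(z^p)$. A relation $x^p=-ay^p$ makes it symmetric, and $a\notin\mathbb{F}^p$ prevents this relation from creating nilpotent elements.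

\begin{proof}[Proof of Proposition~\ref{prop:C}(ii)]
Let $\operatorname{char}\mathbb{F}=p$, choose $a\in\mathbb{F}\setminus\mathbb{F}^p$, and put
\[
\phi=x^p+ay^p,\qquad T=\mathbb{F}[x,y]/(\phi),\qquad S=T[z]=\mathbb{F}[x,y,z]/(\phi).
\]
Grade $S=\bigoplus_kS_k$ by $\deg x=\deg y=1$ and $\deg z=2$. Each $S_k$ is finite-dimensional, $S_0=\mathbb{F}$, and $S_1$ has basis $x,y$ because $p\ge2$.

\emph{$S$ is a domain.} Let $\alpha\in\overline{\mathbb{F}}$ with $\alpha^p=a$; then $\alpha\notin\mathbb{F}$. A monic proper factor of $X^p+a=(X+\alpha)^p$ is $(X+\alpha)^k$ with $0<k<p$, and its coefficient $k\alpha$ is not in $\mathbb{F}$. So $X^p+a$ is irreducible over $\mathbb{F}$. The factors of the form $\phi$ in $\mathbb{F}[x,y]$ are forms not divisible by $y$, so setting $y=1$ preserves their degrees, and $\phi$ is irreducible. Hence $T$ and $S=T[z]$ are domains.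

\emph{$S$ is a graded bialgebra.} Define algebra maps $\varepsilon\colon S\to\mathbb{F}$ by $x,y,z\mapsto0$ and $\Delta\colon S\to S\otimes S$ by
\[
\Delta x=x\otimes1+1\otimes x,\qquad\Delta y=y\otimes1+1\otimes y,\qquad\Delta z=z\otimes1+1\otimes z+x\otimes y.
\]
The map $\Delta$ is well defined because $\phi\mapsto\phi\otimes1+1\otimes\phi=0$, and it is homogeneous. The axioms need checking only on generators, and only $z$ is not primitive. We have $(\varepsilon\otimes\mathrm{id})\Delta z=z=(\mathrm{id}\otimes\varepsilon)\Delta z$, and both $(\Delta\otimes\mathrm{id})\Delta z$ and $(\mathrm{id}\otimes\Delta)\Delta z$ equal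
\[
z\otimes1\otimes1+1\otimes z\otimes1+1\otimes1\otimes z+x\otimes y\otimes1+x\otimes1\otimes y+1\otimes x\otimes y.
\]

\emph{The hyperalgebra $H$.} Let $H=\bigoplus_kS_k^*$, the space of functionals on $S$ that vanish on all but finitely many $S_k$. Define $(hh')(b)=(h\otimes h')(\Delta b)$. For $h\in S_k^*$, the functional $b\otimes c\mapsto h(bc)$ is supported on $\bigoplus_{i+j=k}S_i\otimes S_j$, so it is an element $\Delta h$ of $\bigoplus_{i+j=k}S_i^*\otimes S_j^*$. The bialgebra axioms for $H$ are the transposes of those for $S$. The unit of $H$ is $\varepsilon$, which spans $S_0^*$, so $H$ is connected by Lemma~\ref{lem:filtration}(b), and $H$ is cocommutative because $S$ is commutative. Its dual is $H^*=\prod_kS_k=\mathbb{F}[[x,y,z]]/(\phi)$, with the product extending that of $S$. This is a domain: the lowest nonzero components of two nonzero elements have nonzero product in $S$.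

\emph{$H$ is not commutative.} Let $\xi,\eta\in S_1^*$ be the basis dual to $x,y$. Then $(\xi\eta)(z)=\xi(x)\eta(y)=1$ and $(\eta\xi)(z)=\eta(x)\xi(y)=0$.

\emph{A central nilpotent element.} Let $\partial=\partial/\partial z$ on $S=T[z]$ and $e=\varepsilon\circ\partial$. It takes the value $1$ on $z$ and $0$ on every other monomial, so $e\in S_2^*$, and $e(bc)=e(b)\varepsilon(c)+\varepsilon(b)e(c)$. Put $L=(e\otimes\mathrm{id})\Delta$. Then
\[
L(bc)=\sum e(b_{(1)}c_{(1)})\,b_{(2)}c_{(2)}=L(b)c+bL(c),
\]
and the same computation in the second factor shows that $L'=(\mathrm{id}\otimes e)\Delta$ is a derivation. Since $e(1)=e(x)=e(y)=0$ and $e(z)=1$, both derivations send $x,y$ to $0$ and $z$ to $1$. So $L=L'=\partial$. As $(eh)(b)=h(Lb)$ and $(he)(b)=h(L'b)$, we obtain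
\[
eh=he=h\circ\partial\qquad(h\in H).
\]
Thus $e$ is central and $e^p=\varepsilon\circ\partial^p$. Now $\partial^pz^k=k(k-1)\cdots(k-p+1)z^{k-p}=0$, since one of any $p$ consecutive integers is divisible by $p$. So $e^p=0$.

\emph{Commutators lie in $eH$.} An element $\sum c_kz^k$ with $c_k\in T$ is killed by $\partial$ exactly when $c_k=0$ for $p\nmid k$, so $\ker\partial=T[z^p]$. Let $\tau$ be the flip of $S\otimes S$. The algebra maps $\Delta$ and $\tau\Delta$ agree on $x$ and $y$, and they agree on $z^p$ because
\[
\Delta(z^p)=z^p\otimes1+1\otimes z^p+x^p\otimes y^p=z^p\otimes1+1\otimes z^p-a\,y^p\otimes y^p.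
\]
Hence they agree on $\ker\partial$, and $[h,h'](b)=(h\otimes h')(\Delta b-\tau\Delta b)=0$ for $b\in\ker\partial$. Since $\partial$ is homogeneous, each homogeneous component $w\in S_k^*$ of $[h,h']$ vanishes on the kernel of $\partial\colon S_k\to S_{k-2}$. So $w$ factors through the image of this map, and extending the resulting functional to $S_{k-2}$ gives $w'\in S_{k-2}^*$ with $w=w'\circ\partial=ew'$. Therefore $[h,h']\in eH$, and $H$ satisfies \eqref{eq:comm}.
\end{proof}

With $G=1$ this $H$ violates condition (1). The step that fails is the passage to tensor powers in Section~\ref{sec:tensor}. The ring $(H\otimes H)^*$ contains $S\otimes S$, where the nonzero element $x\otimes y-y\otimes x$, which measures the noncommutativity of $H$, is nilpotent: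
\[
(x\otimes y-y\otimes x)^p=x^p\otimes y^p-y^p\otimes x^p=-a\,y^p\otimes y^p+a\,y^p\otimes y^p=0.
\]
There is no conflict with Theorem~\ref{thm:B}: over $\overline{\mathbb{F}}$ we have $(x+\alpha y)^p=\phi=0$, so $H\otimes\overline{\mathbb{F}}$ is not reduced.

\begin{thebibliography}{9}

\bibitem{BW}
Yuri Bahturin and Sarah Witherspoon, \emph{Delta sets and polynomial identities in pointed Hopf algebras}, arXiv:2101.09767 (2021).

\bibitem{Mo}
Montgomery, \emph{Hopf Algebras and Their Actions on Rings}.

\bibitem{Pa72}
Passman, J. Algebra 20 (1972), 103--117.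

\bibitem{PaBook}
Passman, \emph{The Algebraic Structure of Group Rings}.

\bibitem{Sw}
Sweedler, \emph{Hopf Algebras}.

\end{thebibliography}
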